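# Finite models for $\Diamond^n p\to\Diamond^m p$ and for $m$-transitivity

## Logics of frames of finite height

**Theorem 1.** Let $n>m\ge 1$. Let $\mathcal F(m,n)$ be the class of Kripke frames $(W,R)$ with $R^n\subseteq R^m$, let $\mathcal G(m)$ be the class of frames with $R^*=\bigcup_{i\le m}R^i$, and let $\mathcal F_*(m,n)$ and $\mathcal G_*(m)$ consist of the frames of finite height in these two classes. Then
$$\mathrm{Log}\,\mathcal F_*(m,n)=\mathrm{Log}\,\mathcal F(m,n)=\mathbf K+\Diamond^np\to\Diamond^mp,$$
$$\mathrm{Log}\,\mathcal G_*(m)=\mathrm{Log}\,\mathcal G(m)=\mathbf K+\Diamond^{m+1}p\to\bigvee_{i\le m}\Diamond^ip .$$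
All these logics have the finite model property, are axiomatized by one formula over $\mathbf K$, and are decidable. In particular, for all $n>m\ge2$ the logics of $\mathcal F_*(m,n)$ and $\mathcal G_*(m)$ are decidable and finitely axiomatizable.

The same proof gives a little more.

**Theorem 2.** Let $\Sigma$ be a finite set of formulas without variables. The following logics have the finite model property, are decidable, and each of them is the logic of its frames of finite height:

1. $\mathbf K+\Sigma+\Diamond^np\to\bigvee_{j\in J}\Diamond^jp$, where $1\le m<n$, $1\le d\le n-m$ and $J=\{j: m\le j<n,\ j\equiv n \pmod d\}$ (for $d=n-m$ this is $\mathbf K+\Sigma+\Diamond^np\to\Diamond^mp$);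
2. $\mathbf K+\Sigma+\Diamond^{m+1}p\to\bigvee_{i\le m}\Diamond^ip$, where $m\ge1$.

Let us unpack this. The language has propositional variables, the Boolean connectives and one modality $\Diamond$ (with $\Box=\neg\Diamond\neg$). The logic $\mathrm{Log}\,\mathcal K$ of a class $\mathcal K$ of frames is the set of formulas valid in all frames of $\mathcal K$. It has the finite model property if it is the logic of a class of finite frames.

We write $R^0$ for the identity and $R^{i+1}=R\circ R^i$, so $xR^ky$ says that there is an $R$-path with $k$ steps from $x$ to $y$. Further, $R^*=\bigcup_{i\ge0}R^i$. The relation $R^*$ is a preorder; its classes $R^*\cap(R^*)^{-1}$ are called clusters, and they are partially ordered. The height of $(W,R)$ is the supremum of the sizes of chains of clusters. We write $\mathcal F(m,n,h)$ and $\mathcal G(m,h)$ for the frames of height at most $h$, so that $\mathcal F_*(m,n)=\bigcup_{h\ge1}\mathcal F(m,n,h)$ and $\mathcal G_*(m)=\bigcup_{h\ge1}\mathcal G(m,h)$.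

For example, $(\mathbb Q,<)$ has $R^k=R$ for all $k\ge1$. It lies in every $\mathcal F(m,n)$ and $\mathcal G(m)$ with $n>m\ge1$, each point is its own cluster, and the height is infinite. So $\mathcal F_*(m,n)\ne\mathcal F(m,n)$, and Theorem 1 says that the two classes still have the same logic. A finite frame always has finite height.

The question, for $n>m\ge2$, is from Andrey Kudinov and Ilya Shapirovsky, "On partitioning Kripke frames of finite height", arXiv:1511.09092 (2015). Known there: for $n>m\ge1$ and each fixed $h$, the logics of $\mathcal F(m,n,h)$ and $\mathcal G(m,h)$ have the finite model property, are decidable and finitely axiomatizable, and the logics of $\mathcal F_*(m,n)$ and $\mathcal G_*(m)$ have the finite model property. We do not use these facts, but they show what is at stake. The logic of $\mathcal F_*(m,n)$ is the intersection of the logics for $h=1,2,\dots$, and its non-theorems can be listed by running through finite frames. To list its theorems we would like a finite axiomatization, and axiomatizations for each $h$ separately do not give one for the intersection.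

## Reduction to the existence of finite models

**Theorem 3.** Let $n>m\ge1$. If a formula is satisfiable in a frame of $\mathcal F(m,n)$ (respectively $\mathcal G(m)$), then it is satisfiable in a finite frame of $\mathcal F(m,n)$ (respectively $\mathcal G(m)$).

**Theorem 3 implies Theorem 1.** First, correspondence. The formula $\Diamond^np\to\Diamond^mp$ is valid in $(W,R)$ iff $R^n\subseteq R^m$: for the nontrivial direction, if $xR^ny$, make $p$ true at $y$ only. In the same way $\Diamond^{m+1}p\to\bigvee_{i\le m}\Diamond^ip$ corresponds to $R^{m+1}\subseteq\bigcup_{i\le m}R^i$. The latter is equivalent to $R^*=\bigcup_{i\le m}R^i$: if $R^k\subseteq\bigcup_{i\le m}R^i$ for some $k\ge m+1$, then $R^{k+1}\subseteq\bigcup_{i\le m}R^{i+1}\subseteq\bigcup_{i\le m}R^i$.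

Both formulas are Sahlqvist formulas. By Sahlqvist's theorem the logics they axiomatize are canonical, hence complete for their frames; so they equal $\mathrm{Log}\,\mathcal F(m,n)$ and $\mathrm{Log}\,\mathcal G(m)$. Next,
$$\{\text{finite frames of }\mathcal F(m,n)\}\subseteq\mathcal F_*(m,n)\subseteq\mathcal F(m,n).$$
If $\varphi\notin\mathrm{Log}\,\mathcal F(m,n)$, then $\neg\varphi$ is satisfiable in $\mathcal F(m,n)$, so by Theorem 3 in a finite frame of that class. Thus the two outer classes have the same logic, and so do all three. The argument for $\mathcal G$ is the same. Finally, a finitely axiomatizable logic with the finite model property is decidable (Harrop): list the theorems and, in parallel, list the formulas refuted in finite frames that validate the axiom. $\square$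

So everything rests on Theorem 3.

## Filtration, and the frames with $R^3\subseteq R^2$

Some notation for the rest of the notes. Let $(W,R,V)$ be a model and $\Gamma$ a finite set of formulas closed under subformulas. Put
$$\Delta(x)=\{\psi\in\Gamma:x\models\psi\},\qquad T=\{\Delta(x):x\in W\},$$
$$M_0(\Delta,\Delta')\iff\text{for all }\Diamond\psi\in\Gamma:\ \psi\in\Delta'\Rightarrow\Diamond\psi\in\Delta.$$
The set $T$ is finite. Clearly
$$xRy\ \Longrightarrow\ M_0(\Delta(x),\Delta(y)).\tag{1}$$

**Lemma 4.** Let $(Y,Q)$ be a frame with a map $y\mapsto\Delta_y\in T$ such that (i) $yQy'$ implies $M_0(\Delta_y,\Delta_{y'})$, and (ii) if $\Diamond\psi\in\Delta_y$, then there is $y'$ with $yQy'$ and $\psi\in\Delta_{y'}$. Let a variable $q$ be true at $y$ iff $q\in\Delta_y$. Then for all $\psi\in\Gamma$ and $y\in Y$: $y\models\psi\iff\psi\in\Delta_y$.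

*Proof.* Induction on $\psi$. The Boolean cases hold because $\Delta_y=\Delta(x)$ for some actual point $x$. If $\Diamond\psi\in\Delta_y$, then (ii) and the induction hypothesis give $y\models\Diamond\psi$. Conversely, if $yQy'$ and $y'\models\psi$, then $\psi\in\Delta_{y'}$, and (i) gives $\Diamond\psi\in\Delta_y$. $\square$

A filtration is the case $Y=T$, $\Delta_y=y$, with a relation $Q$ satisfying $R_{\min}\subseteq Q\subseteq M_0$, where $R_{\min}=\{(\Delta(x),\Delta(y)):xRy\}$. Condition (ii) follows from $R_{\min}\subseteq Q$.

The case $m=1$, $n=2$ (transitive frames) is done in this way by hand. Let $\Delta\,Q\,\Delta'$ mean: for all $\Diamond\psi\in\Gamma$, if $\psi\in\Delta'$ or $\Diamond\psi\in\Delta'$, then $\Diamond\psi\in\Delta$. Then $Q\subseteq M_0$; if $xRy$ and $y\models\Diamond\psi$, then $x\models\Diamond\Diamond\psi$, so $x\models\Diamond\psi$ by transitivity, whence $R_{\min}\subseteq Q$; and $Q$ is transitive, since $\Delta Q\Delta'Q\Delta''$ with $\psi$ or $\Diamond\psi$ in $\Delta''$ gives $\Diamond\psi\in\Delta'$, then $\Diamond\psi\in\Delta$.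

Now try $m=2$, $n=3$. Here a three-step path must be matched by a two-step path, so an intermediate point has to exist. Take two disjoint chains
$$x_0\to x_1\to y_2,\qquad x_1'\to x_2\to x_3,$$
with no other arrows. Here $R^3=\varnothing$, so $R^3\subseteq R^2$. Let $q_0$ hold at $x_0$; $q_1$ at $x_1,x_1'$; $q_2$ at $y_2,x_2$; $q_3$ at $x_3$; and let $\Gamma=\{q_i,\Diamond q_i:0\le i\le3\}$. The types are
$$\Delta_0=\{q_0,\Diamond q_1\},\quad \Delta_1=\{q_1,\Diamond q_2\},\quad \Delta_2=\{q_2,\Diamond q_3\},\quad \Delta_3=\{q_3\},\quad \Delta(y_2)=\{q_2\},$$
and $\Delta(x_1)=\Delta(x_1')=\Delta_1$. In $R_{\min}$ there is a path $\Delta_0\to\Delta_1\to\Delta_2\to\Delta_3$, because the first arrow comes from the first chain and the other two from the second chain. A two-step path would need $\Delta'\in T$ with $M_0(\Delta_0,\Delta')$ and $M_0(\Delta',\Delta_3)$. The first forces $\Delta'=\Delta_1$, since $\Diamond q_1$ is the only diamond in $\Delta_0$; the second forces $\Diamond q_3\in\Delta'$, which fails. So every relation between $R_{\min}$ and $M_0$ violates $R^3\subseteq R^2$: no filtration through this $\Gamma$ works. One may add $\Diamond\Diamond q_3$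 to $\Gamma$ and separate $x_1$ from $x_1'$, but nothing in the method says at which finite $\Gamma$ such repairs stop.

The failure has a precise form: a path in the quotient does not lift to a path in the original frame, so the condition $R^3\subseteq R^2$ cannot be applied to it. We shall build a finite structure in which paths do lift, not to the original frame, but to some infinite model of the same constraints. To get the freedom to do this we first move to transitive relations, where $R$ survives only through labels.

## Transitive relations with labels

**Definition.** Let $\Lambda$ be a finite set of labels. A $\Lambda$-order is $\mathfrak X=(X,<,\lambda)$ with $<$ transitive (not necessarily irreflexive) and $\lambda:X\to\Lambda$. We write $x\le y$ for "$x<y$ or $x=y$". A chain from $x$ to $y$ is a sequence $x=x_0<x_1<\dots<x_k=y$ with $k\ge1$; its word is $\lambda(x_0)\dots\lambda(x_k)$. Let $\mathcal W_{\mathfrak X}(x,y)$ be the set of words of all chains from $x$ to $y$.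

**Definition.** We use axioms of two kinds.

* A chain axiom $(A\Rightarrow B)$, where $A,B$ are finite sets of words of length at least $2$ and $B$ may be empty: for all $x,y$, if $\mathcal W(x,y)\cap A\ne\varnothing$, then $\mathcal W(x,y)\cap B\ne\varnothing$.
* A forward axiom $(\ell;E)$, where $\ell\in\Lambda$ and $E\subseteq\Lambda$: if $\lambda(x)=\ell$, then there is $y>x$ with $\lambda(y)\in E$.

A $\Lambda$-order in which all axioms of a set $\mathcal A$ hold is a model of $\mathcal A$.

For example, let $\Lambda=\{\ell\}$. The axiom $(\{\ell\ell\}\Rightarrow\{\ell\ell\ell\})$ says that $<$ is dense, and $(\ell;\{\ell\})$ says that nothing is maximal. The order $(\mathbb Q,<)$ is a model of both; so is one reflexive point, a finite model. The axiom $(\{\ell\ell\}\Rightarrow\varnothing)$ says that $<$ is empty.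

**Theorem 5.** Let $\mathcal A$ be a finite set of such axioms. If some model of $\mathcal A$ contains an element with label $\ell_0$, then some finite model of $\mathcal A$ contains an element with label $\ell_0$.

We first see how Theorem 5 gives Theorems 3 and 2, and then prove it.

## From $R^n\subseteq R^m$ to chain axioms: a counter modulo $d$

We treat at once the frames of Theorem 2. Let $1\le m<n$, $1\le d\le n-m$, $J=\{j:m\le j<n,\ j\equiv n\pmod d\}$; it contains $n-d$. If $d=n-m$, then $J=\{m\}$.

**Proposition 6.** Let $(W,R,V)$ be a model on a frame with $R^n\subseteq\bigcup_{j\in J}R^j$, let $r\in W$, and let $\Gamma$ be finite and closed under subformulas. There is a finite model on a frame $(Y,R_Y)$ with $R_Y^n\subseteq\bigcup_{j\in J}R_Y^j$ such that $\{\psi\in\Gamma:y\models\psi\}\in T$ for every $y\in Y$, and this set equals $\Delta(r)$ for some $y_0\in Y$.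

The plan is to replace $R$ by its transitive closure $<$ and to recover a relation like $R$ as "$<$ together with $M_0$ between the labels". There is one obstacle: a chain with $n$ steps in the transitive closure comes from an $R$-path with some $k\ge n$ steps, and $k$ may be in the wrong residue class.

Here is the obstacle in a small frame with $m=1$, $n=3$, $d=2$. Let $W=\{0,1,2,3,4\}$ and $xRy$ iff $y-x$ is odd and positive. Then $R^3=\{(0,3),(1,4)\}\subseteq R$. Let $q$ hold at $4$ only and $\Gamma=\{q,\Diamond q\}$; then $\Diamond q$ holds exactly at $1,3$. With $<$ the transitive closure of $R$ (the usual order), the chain $0<2<3<4$ has $M_0$ between all neighbours, because only the last point satisfies $q$ and $3\models\Diamond q$. But $M_0(\Delta(0),\Delta(4))$ fails, since $0\not\models\Diamond q$. So "three $M_0$-steps imply one $M_0$-step" is false here. The bad step is $0<2$, of real length $2$. A counter modulo $d$ in the label rules it out.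

*Proof of Proposition 6.*

**Step 1: longer paths.** This step extends the frame condition to all relevant lengths: if $k\ge n$ and $k\equiv n\pmod d$, then
$$R^k\subseteq\bigcup_{j\in J}R^j.\tag{2}$$
Induction on $k$; $k=n$ is the hypothesis. In general $R^k\subseteq\bigcup_{j\in J}R^{k-n+j}$, where $m\le k-n+j<k$ and $k-n+j\equiv n\pmod d$. Such an exponent is either less than $n$, and then lies in $J$, or at least $n$, and then the induction hypothesis applies.

**Step 2: the axioms.** This step writes the frame condition and the demands $\Diamond\psi$ as axioms on labels. Let $\Lambda=T\times\mathbb Z_d$ and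
$$M\bigl((\Delta,i),(\Delta',i')\bigr)\iff M_0(\Delta,\Delta')\text{ and }i'=i+1 .$$
An $M$-word with $k$ steps is a word $\ell_0\dots\ell_k$ with $M(\ell_i,\ell_{i+1})$ for all $i<k$. Let $\mathcal A$ consist of

* the chain axiom $(A\Rightarrow B)$ where $A$ is the set of $M$-words with $n$ steps and $B$ is the set of $M$-words with $j$ steps, $j\in J$ (these have length at least $2$, as $m\ge1$);
* for each $\ell=(\Delta,i)\in\Lambda$ and each $\Diamond\psi\in\Delta$, the forward axiom $(\ell;E)$ with $E=\{\ell'=(\Delta',i'): M(\ell,\ell'),\ \psi\in\Delta'\}$.

**Step 3: a model of $\mathcal A$.** This step supplies the hypothesis of Theorem 5. Let $X=W\times\mathbb Z_d$, let $(x,i)\tilde R(y,i')$ iff $xRy$ and $i'=i+1$, let $<$ be the transitive closure of $\tilde R$, and $\lambda(x,i)=(\Delta(x),i)$. By (1), $\tilde R$-neighbours are related by $<$ and their labels by $M$.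

Forward axioms: let $(x,i)$ have label $(\Delta,i)$ and $\Diamond\psi\in\Delta=\Delta(x)$. There is $y$ with $xRy$, $y\models\psi$, and $(y,i+1)$ is a witness.

Chain axiom: let an $M$-word be read on $(x,i)=x_0<\dots<x_n=(y,i')$. By the definition of $M$, $i'=i+n$. Each step $<$ is a path of one or more $\tilde R$-steps, so $x_0\tilde R^kx_n$ for some $k\ge n$; thus $i'=i+k$, so $k\equiv n\pmod d$, and $xR^ky$. By (2) $xR^jy$ for some $j\in J$. As $j\equiv n$, we get $(x,i)\tilde R^j(y,i+j)=(y,i')$, and this $\tilde R$-path is a chain whose word is an $M$-word with $j$ steps.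

**Step 4: back to a frame.** By Theorem 5 there is a finite model $(Y,<,\lambda)$ of $\mathcal A$ with some $y_0$ such that $\lambda(y_0)=(\Delta(r),0)$. Put
$$yR_Yy'\iff y<y'\text{ and }M(\lambda(y),\lambda(y')).$$
For $k\ge1$, $yR_Y^ky'$ says that an $M$-word with $k$ steps is read on some chain from $y$ to $y'$. So the chain axiom is exactly $R_Y^n\subseteq\bigcup_{j\in J}R_Y^j$. Let $\Delta_y\in T$ be the first component of $\lambda(y)$. Condition (i) of Lemma 4 holds by the definition of $M$, condition (ii) by the forward axioms. So $\{\psi\in\Gamma:y\models\psi\}=\Delta_y$, and $\Delta_{y_0}=\Delta(r)$. $\square$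

## From $m$-transitivity to chain axioms: clusters as points

**Proposition 7.** Let $m\ge1$, let $(W,R,V)$ be a model on a frame of $\mathcal G(m)$, let $r\in W$, and let $\Gamma$ be finite and closed under subformulas. There is a finite model on a frame of $\mathcal G(m)$ such that the set of formulas of $\Gamma$ true at each of its points is in $T$, and equals $\Delta(r)$ at some point.

The previous translation cannot be repeated literally. The conclusion $\bigcup_{i\le m}R^i$ contains $R^0$, that is, equality of the two ends, while chain axioms speak only about words of length at least $2$. The remedy is to take whole clusters as the points of the $\Lambda$-order and to put the inside of a cluster into its label.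

*Proof.*

**Step 1: labels.** Let $X$ be the set of clusters, and $C<C'$ iff $C\ne C'$ and $xR^*x'$ for $x\in C$, $x'\in C'$. This is a strict order. Put $S(C)=\{\Delta(x):x\in C\}$; $\varepsilon(C)=0$ if $C=\{x\}$ and not $xRx$, and $\varepsilon(C)=1$ otherwise; $\lambda(C)=(S(C),\varepsilon(C))$; $\Lambda=\{\lambda(C):C\in X\}$, a finite set. If $x,y\in C$ and $xRy$, then $\varepsilon(C)=1$. We also need a fact about the inside of clusters:

(3) If $(S,1)\in\Lambda$ and $\Delta\ne\Delta'$ are in $S$, there is an $M_0$-path from $\Delta$ to $\Delta'$ through elements of $S$ with between $1$ and $m$ steps.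

Indeed $S=S(C)$ for some $C$, $\Delta=\Delta(x)$, $\Delta'=\Delta(x')$ with $x\ne x'$ in $C$. Then $xR^jx'$ with $1\le j\le m$, and an $R$-path from $x$ to $x'$ does not leave $C$. Apply (1).

**Step 2: support.** This step describes which words of clusters can carry a short path. A word $\ell_0\dots\ell_k$ with $\ell_i=(S_i,\varepsilon_i)$, $k\ge1$, supports $(\Delta,\Delta')$ if there are $1\le j\le m$, a sequence $\Delta=\Delta_0,\dots,\Delta_j=\Delta'$ and a nondecreasing surjection $g:\{0,\dots,j\}\to\{0,\dots,k\}$ such that $\Delta_i\in S_{g(i)}$ for $i\le j$, and for $i<j$ we have $M_0(\Delta_i,\Delta_{i+1})$, and $\varepsilon_{g(i)}=1$ whenever $g(i)=g(i+1)$. Then $k\le m$, $g(0)=0$, $g(j)=k$ and $g(i+1)-g(i)\in\{0,1\}$.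

Example with $m=2$: let $W=\{x,y,z\}$ with arrows $x\to y$, $y\to x$, $y\to z$. From each point, everything $R^*$-accessible is reached in at most two steps, so the frame is in $\mathcal G(2)$. Its clusters are $C=\{x,y\}<C'=\{z\}$, with $\varepsilon(C)=1$, $\varepsilon(C')=0$. The word $\lambda(C)\lambda(C')$ supports $(\Delta(x),\Delta(z))$: take $j=2$, the sequence $\Delta(x),\Delta(y),\Delta(z)$ and $g=(0,0,1)$.

**Step 3: the axioms.** Let $\mathcal A$ consist of

* for $\ell=(S,\varepsilon)$, $\ell'=(S',\varepsilon')$ in $\Lambda$, $\Delta\in S$, $\Delta'\in S'$: the chain axiom $(\{\ell\ell'\}\Rightarrow B)$, where $B$ is the set of words that begin with $\ell$, end with $\ell'$ and support $(\Delta,\Delta')$ (finite, since $k\le m$);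
* for $\ell=(S,\varepsilon)\in\Lambda$, $\Delta\in S$, $\Diamond\psi\in\Delta$ such that it is not the case that $\varepsilon=1$ and some $\Delta'\in S$ has $M_0(\Delta,\Delta')$ and $\psi\in\Delta'$: the forward axiom $(\ell;E)$ with $E=\{(S',\varepsilon')\in\Lambda:\exists\Delta'\in S'\ (M_0(\Delta,\Delta'),\ \psi\in\Delta')\}$.

**Step 4: the clusters form a model of $\mathcal A$.** Chain axioms: let $C<C'$, $\lambda(C)=\ell$, $\lambda(C')=\ell'$, and choose $x\in C$, $x'\in C'$ with $\Delta(x)=\Delta$, $\Delta(x')=\Delta'$. Since $x\ne x'$, there is an $R$-path from $x$ to $x'$ with $j\in[1,m]$ steps. It passes through clusters $C=C_0<\dots<C_k=C'$ in this order, $k\ge1$. If two consecutive points lie in the same $C_i$, then $\varepsilon(C_i)=1$. So the word $\lambda(C_0)\dots\lambda(C_k)$ supports $(\Delta,\Delta')$, with $g$ recording the cluster of each point of the path. Since $<$ is irreflexive here, pairs $C,C'$ with a chain from $C$ to $C'$ always have $C\ne C'$.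

Forward axioms: let $\lambda(C)=\ell$ and choose $x\in C$ with $\Delta(x)=\Delta$, and $y$ with $xRy$, $y\models\psi$. If $y\in C$, then $\varepsilon(C)=1$, $\Delta(y)\in S$, $M_0(\Delta,\Delta(y))$ and $\psi\in\Delta(y)$, which is the excluded case. So the cluster of $y$ is above $C$, and its label is in $E$.

**Step 5: back to a frame.** By Theorem 5 there is a finite model $(Y,<,\lambda)$ of $\mathcal A$ and $y_0\in Y$ with $\lambda(y_0)=\lambda(C_r)$, where $C_r\ni r$. Write $\lambda(y)=(S_y,\varepsilon_y)$, let $\hat Y=\{(y,\Delta):y\in Y,\ \Delta\in S_y\}$ and
$$(y,\Delta)\hat R(y',\Delta')\iff M_0(\Delta,\Delta')\text{ and }\bigl(y<y'\text{ or }(y=y'\text{ and }\varepsilon_y=1)\bigr).$$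
We check $\hat R^{m+1}\subseteq\bigcup_{i\le m}\hat R^i$. Let $(y,\Delta)\hat R^{m+1}(y',\Delta')$ along some path.

If no step of this path has $<$ between first coordinates, then $y=y'$ and $\varepsilon_y=1$. If $\Delta=\Delta'$, the points coincide ($i=0$). If $\Delta\ne\Delta'$, then (3) gives an $\hat R$-path inside $\{y\}\times S_y$ with at most $m$ steps.

Otherwise $y<y'$ by transitivity (possibly $y=y'$ and $y<y$). The chain axiom for the word $\lambda(y)\lambda(y')$ and the pair $\Delta,\Delta'$ gives a chain $y=c_0<\dots<c_k=y'$ whose word supports $(\Delta,\Delta')$. With the data of the support, $(c_{g(i)},\Delta_i)$, $0\le i\le j$, is an $\hat R$-path with $j\in[1,m]$ steps from $(y,\Delta)$ to $(y',\Delta')$.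

Now apply Lemma 4 with $\Delta_{(y,\Delta)}=\Delta\in T$. Condition (i) is in the definition of $\hat R$. For (ii), if $\Diamond\psi\in\Delta\in S_y$, a witness exists either inside $y$ (when $\varepsilon_y=1$ and $S_y$ contains a suitable $\Delta'$) or by the forward axiom at some $y'>y$. Finally $\Delta(r)\in S_{y_0}$, so the point $(y_0,\Delta(r))$ is as required. $\square$

**Theorem 3 follows.** If $\varphi$ holds at $r$, take $\Gamma$ to be the set of subformulas of $\varphi$, and apply Proposition 6 with $d=n-m$, respectively Proposition 7. $\square$

**Theorem 2 follows.** Let $L$ be one of the logics. The axiom with $p$ is Sahlqvist, with correspondent $R^n\subseteq\bigcup_{j\in J}R^j$ or $R^{m+1}\subseteq\bigcup_{i\le m}R^i$, hence canonical. A formula without variables is canonical too: it is true everywhere in the canonical model, and its truth does not depend on the valuation. So $L$ is complete for its frames. If $\varphi\notin L$, then $\neg\varphi$ holds at a point $r$ of a model on a frame of $L$. Take $\Gamma$ to be the set of subformulas of $\neg\varphi$ and of the formulas in $\Sigma$. As $\Sigma$ is true throughout this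 model, $\Sigma\subseteq\Delta$ for all $\Delta\in T$. The finite model given by Proposition 6 or 7 makes $\Sigma$ true at all points, and since there are no variables in $\Sigma$, its frame validates $\Sigma$. So $\varphi$ is refuted in a finite frame of $L$. The finite frames of $L$ are among the frames of $L$ of finite height, so all three classes (finite, finite height, all) have the logic $L$; decidability is Harrop's argument again. $\square$

It remains to prove Theorem 5. From now on $\mathcal A$ is fixed, "model" means model of $\mathcal A$, and "countable" means at most countable.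

## Trees below and above a point

Which points of a model can be identified? We want to record for each point what can be found below it and what can be found above it, in a way that survives weakening and is well-quasi-ordered.

**Definition.** Let $Tr$ be the countable set of finite rooted trees with vertices labelled by $\Lambda$, up to isomorphism. For a label $\ell$ and a tree $s$, $\ell[s]$ is the tree whose root has label $\ell$ and a single immediate subtree $s$. A point $x$ realizes $s$ downwards if $\lambda(x)$ is the root label of $s$ and for each immediate subtree $c$ of $s$ there is $x'<x$ which realizes $c$ downwards. Realizing upwards is the same with $x'>x$. Put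
$$p(x)=\{s:x\text{ realizes }s\text{ downwards}\},\qquad f(x)=\{s:x\text{ realizes }s\text{ upwards}\}.$$

Example: in the chain $u<v<w$ with labels $\alpha,\beta,\gamma$ (irreflexive, transitively closed), $p(w)$ contains $\gamma$, $\gamma[\alpha]$, $\gamma[\beta]$, $\gamma[\beta[\alpha]]$, and also the tree with root $\gamma$ and seventeen leaves $\alpha$, because different subtrees may be realized by the same point. And $f(w)=\{\gamma\}$.

Four observations.

First, models form an elementary class in the finite signature $\{<\}\cup\{P_\ell:\ell\in\Lambda\}$: transitivity, "exactly one $P_\ell$", and the axioms are all first-order, since the sets $A,B$ are finite. For each $s$ the properties $s\in p(x)$ and $s\in f(x)$ are given by existential positive formulas. So $p$ and $f$ do not change in elementary extensions or elementary submodels, and they do not shrink in any extension that preserves $<$ and the labels.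

Second, $x<y$ and $s\in p(x)$ imply $\lambda(y)[s]\in p(y)$, by definition; dually for $f$.

Third, the only one-vertex tree in $p(x)$, and in $f(x)$, is the one labelled $\lambda(x)$. So $p(x)\subseteq p(z)$ or $f(x)\subseteq f(z)$ implies $\lambda(x)=\lambda(z)$.

Fourth, let $s\sqsubseteq s'$ mean that there is a map from the vertices of $s$ to those of $s'$ which sends root to root, preserves labels, and sends each child of a vertex to a proper descendant of that vertex's image. For example $\gamma[\alpha]\sqsubseteq\gamma[\beta[\alpha]]$. The relation $\sqsubseteq$ is reflexive and transitive. Since $<$ is transitive, composing a realization with such a map gives a realization; so $p(x)$ and $f(x)$ are closed downwards under $\sqsubseteq$.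

**Lemma 8.** The relation $\sqsubseteq$ is a well-quasi-order on $Tr$: every infinite sequence $(s_i)$ has $i<j$ with $s_i\sqsubseteq s_j$. Consequently, for every upward closed $Q\subseteq Tr$ there is a finite $K\subseteq Q$ such that each $s\in Q$ has some $k\in K$ with $k\sqsubseteq s$.

*Proof.* Kruskal's theorem says: for every infinite sequence $(s_i)$ of finite trees with labels from a finite set there are $i<j$ and an injection of the vertices of $s_i$ into those of $s_j$ that preserves labels and the relation "proper descendant". Given a sequence in $Tr$, pass to a subsequence with one root label and replace that label, at the root only, by a new symbol $\star$. Kruskal's theorem gives $i<j$ and an embedding. Since $\star$ occurs only at roots, root goes to root, so $s_i\sqsubseteq s_j$. For the second claim, if no finite $K$ existed, we could choose $s_0,s_1,\dots\in Q$ one by one with no $s_j$ above an earlier $s_i$, a contradiction. $\square$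

## Saturated models and one-sided copying

A model is $\omega$-saturated if it realizes every finitely satisfiable 1-type over a finite set of parameters; every model has an $\omega$-saturated elementary extension. For example $(\mathbb Q,<)$ is $\omega$-saturated as an order: by quantifier elimination a 1-type over finitely many rationals only says which of them the point equals, or in which of the intervals between them it lies. The order $(\mathbb Z,<)$ is not: over $0$, the type "there are at least $k$ elements between $0$ and $v$, for all $k$" is finitely satisfiable but not realized.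

**Lemma 9.** Let $Z$ be an $\omega$-saturated model and $z\in Z$.

(a) Let $x$ be a point of some model. If $\lambda(z)[s]\in p(z)$ for all $s\in p(x)$, then there is $z'<z$ with $p(x)\subseteq p(z')$. Dually, if $\lambda(z)[s]\in f(z)$ for all $s\in f(x)$, then there is $z'>z$ with $f(x)\subseteq f(z')$.

(b) If $x'<x$ in some model and $p(x)\subseteq p(z)$, then there is $z'<z$ with $p(x')\subseteq p(z')$. Dually, if $x<x'$ and $f(x)\subseteq f(z)$, then there is $z'>z$ with $f(x')\subseteq f(z')$.

*Proof.* (a) Let $s_1,\dots,s_k\in p(x)$. Their roots all have label $\lambda(x)$; gluing the roots gives a tree $s\in p(x)$. So $\lambda(z)[s]\in p(z)$, that is, some $z'<z$ realizes $s$ downwards, and with it all $s_i$. Hence the type $\{v<z\}\cup\{s\in p(v):s\in p(x)\}$ over $z$ is finitely satisfiable, and saturation realizes it. The dual is the same with the order reversed.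

(b) For $s\in p(x')$ we have $\lambda(z)[s]=\lambda(x)[s]\in p(x)\subseteq p(z)$. Apply (a); dually for $f$. $\square$

Part (b) copies in one direction: going down we keep $p$, going up we keep $f$. It does not keep both at once. This determines the shape of what follows.

## Gluing two models along an inequality

The following lemma says: if the "past" of $a$ and the "future" of $b$ occur, in some saturated model, at two points $a_*<b_*$, then the models containing $a$ and $b$ embed in one model with $a<b$.

**Lemma 10.** Let $U,X,Z$ be models, $U$ and $X$ countable and disjoint, $Z$ $\omega$-saturated. Let $a\in U$, $b\in X$, $a_*<b_*$ in $Z$, $p_U(a)\subseteq p_Z(a_*)$, $f_X(b)\subseteq f_Z(b_*)$. Then there is a model $X'\supseteq U\cup X$ whose labels and relation $<$ extend those of $U$ and $X$, and in which $a<b$.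

The obvious attempt puts everything $\le a$ below everything $\ge b$ and stops. That may break chain axioms: with density as the axiom and $U=\{a\}$, $X=\{b\}$ single irreflexive points, the result has $a<b$ and nothing in between. So we keep adding points, copied from chains of $Z$. New points need further new points; the care is in arranging that each new pair still has a counterpart in $Z$.

*Proof.*

**Step 1: counterparts in $Z$.** Let $\mathsf D=\{x\in U:x\le a\}$ and $\mathsf E=\{y\in X:b\le y\}$. The set $\mathsf D$ is closed downwards in $U$, $\mathsf E$ is closed upwards in $X$. Put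
$$\mathrm{rep}(x)=\{z\in Z:p_U(x)\subseteq p_Z(z)\}\ (x\in\mathsf D),\qquad \mathrm{rep}(y)=\{z\in Z:f_X(y)\subseteq f_Z(z)\}\ (y\in\mathsf E).$$
Elements of $\mathrm{rep}(x)$ have the label of $x$. Lemma 9(b) gives:

(↓) if $x'<x$ in $\mathsf D$ and $z\in\mathrm{rep}(x)$, there is $z'\in\mathrm{rep}(x')$ with $z'<z$;

(↑) if $y<y'$ in $\mathsf E$ and $z\in\mathrm{rep}(y)$, there is $z'\in\mathrm{rep}(y')$ with $z<z'$.

**Step 2: stages.** This step fixes what is preserved during the construction. A stage is a $\Lambda$-order on $U\cup X\cup N$ ($N$ a set of new elements) whose labels extend those of $U$ and $X$, together with $h:N\to Z$ such that $\lambda(\nu)=\lambda(h(\nu))$; we put $\mathrm{rep}(\nu)=\{h(\nu)\}$ and require: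

1. on $U\cup X$, the relation $<$ is $<_U\cup<_X\cup(\mathsf D\times\mathsf E)$;
2. if $\nu\in N$ and $v<\nu$, then $v\in\mathsf D\cup N$; if $\nu\in N$ and $\nu<v$, then $v\in N\cup\mathsf E$;
3. if $u<v$, $u\in\mathsf D\cup N$, $v\in N\cup\mathsf E$, then there are $z\in\mathrm{rep}(u)$, $z'\in\mathrm{rep}(v)$ with $z<z'$;
4. $<$ is irreflexive on $N$.

From 1 and 2 it follows that

(5) no element of $N\cup X$ is less than an element of $U$, and no element of $X$ is less than an element of $N$.

**Step 3: the initial stage.** Take $N=\varnothing$. Transitivity holds because $\mathsf D$ is closed downwards and $\mathsf E$ upwards. For 3, let $x\in\mathsf D$, $y\in\mathsf E$. Since $a_*\in\mathrm{rep}(a)$, there is $z\in\mathrm{rep}(x)$ with $z\le a_*$: trivially if $x=a$, by (↓) if $x<a$. Dually there is $z'\in\mathrm{rep}(y)$ with $b_*\le z'$. Then $z\le a_*<b_*\le z'$.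

**Step 4: the chain step.** This step copies a chain of $Z$ between two given points. Given are $u<v$ with $u\in\mathsf D\cup N$, $v\in N\cup\mathsf E$, $z\in\mathrm{rep}(u)$, $z'\in\mathrm{rep}(v)$ and a chain $z=w_0<\dots<w_k=z'$ in $Z$. Add $\nu_1,\dots,\nu_{k-1}$ with $h(\nu_i)=w_i$ (nothing if $k=1$). For old $t$ put
$$t<\nu_i\iff t\le u,\qquad \nu_i<t\iff v\le t,$$
and $\nu_i<\nu_j\iff i<j$. Old relations do not change. Then $u<\nu_1<\dots<\nu_{k-1}<v$ carries the word of the given chain.

Transitivity. Let $p<q<r$ with at least one of them new.

* Only $q$ new: $p\le u<v\le r$, so $p<r$.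
* Only $p$ new: $v\le q<r$, so $v\le r$ and $p<r$. Only $r$ new: $p<q\le u$, so $p\le u$ and $p<r$.
* Only $p,q$ new: $v\le r$, so $p<r$. Only $q,r$ new: $p\le u$, so $p<r$.
* All new: clear.
* Only $p,r$ new: impossible. Here $v\le q\le u$, and with $u<v$ this gives $u<u$. If $v=u$, then $u\in(\mathsf D\cup N)\cap(N\cup\mathsf E)=N$. If $v<u$, then $u\notin\mathsf D$ by (5), since $v\in N\cup X$; so $u\in N$. Either way $u<u$ contradicts 4.

Conditions 1 and 4 are clear.

Condition 2. If $t<u$, then $t\in\mathsf D\cup N$: for $u\in N$ by 2; for $u\in\mathsf D$, (5) gives $t\in U$, and then $t\in\mathsf D$. If $v<t$, then $t\in N\cup\mathsf E$: for $v\in N$ by 2; for $v\in\mathsf E$, (5) gives $t\in X$, and then $t\in\mathsf E$.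

Condition 3 for $t<\nu_i$. If $t=u$: $z<w_i$. If $t<u\in\mathsf D$: then $t\in\mathsf D$, and (↓) gives $z''\in\mathrm{rep}(t)$ with $z''<z<w_i$. If $t<u\in N$: then $z=h(u)$, and 3 gives $z''\in\mathrm{rep}(t)$ with $z''<h(u)=z<w_i$.

Condition 3 for $\nu_i<t$. If $t=v$: $w_i<z'$. If $v<t$, $v\in\mathsf E$: (↑) gives $z''\in\mathrm{rep}(t)$ with $w_i<z'<z''$. If $v<t$, $v\in N$: 3 gives $z''\in\mathrm{rep}(t)$ with $w_i<z'=h(v)<z''$. For $\nu_i<\nu_j$ we have $w_i<w_j$.

**Step 5: the forward step.** This step gives a new point a witness for a forward axiom. Given are $\nu\in N$ and $(\ell;E)\in\mathcal A$ with $\lambda(\nu)=\ell$. As $Z$ is a model and $\lambda(h(\nu))=\ell$, there is $w>h(\nu)$ in $Z$ with $\lambda(w)\in E$. Add $\nu'$ with $h(\nu')=w$, with $t<\nu'\iff t\le\nu$ for old $t$, and nothing above $\nu'$. Transitivity: if $p<q<r$ involves $\nu'$, then $r=\nu'$ and $p<q\le\nu$, so $p<\nu'$. Conditions 1 and 4 are clear. Condition 2: $t\le\nu$ implies $t\in\mathsf D\cup N$. Condition 3: for $t=\nu$, $h(\nu)<w$; for $t<\nu$, 3 gives $z''\in\mathrm{rep}(t)$ with $z''<h(\nu)<w$.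

**Step 6: the limit.** There are two kinds of tasks: pairs $(\nu,(\ell;E))$ for the forward step; and triples $(u,v,\beta)$ with $u<v$, $(u,v)\in(\mathsf D\cup N)\times(N\cup\mathsf E)$ and
$$\beta\in\bigcup\{\mathcal W_Z(z,z'):z\in\mathrm{rep}(u),\ z'\in\mathrm{rep}(v)\},$$
for which we perform the chain step with one of the chains whose word is $\beta$. Each step adds finitely many elements, and words are finite sequences over a finite alphabet, so each stage has countably many tasks. The sets $\mathrm{rep}$ and the relations between existing elements never change, so a task stays meaningful later and, once performed, stays performed. By the usual interleaving, all tasks that arise at all stages are performed in $\omega$ steps. Let $X'$ be the union of the stages. It is transitive and satisfies 1–4 and (5).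

**Step 7: chains of $X'$ lift to $Z$.** Let $u=p_0<\dots<p_k=v$ be a chain in $X'$ with $u\in\mathsf D\cup N$ and $v\in N\cup\mathsf E$. We claim that there are $z_i\in\mathrm{rep}(p_i)$ with $z_0<\dots<z_k$.

If $p_i\in U$, then $i<k$ and $p_i<v\in N\cup\mathsf E$, so $p_i\in\mathsf D$ by 1, 2. If $p_i\in X$, then either $i=k$ and $p_i=v\in\mathsf E$, or $0<i<k$ and $u<p_i$, so $p_i\in\mathsf E$ by 1, 2. By (5) the chain consists of elements of $\mathsf D$, then of $N$, then of $\mathsf E$ (some parts may be empty). If the part in $\mathsf D$ is nonempty and $p_i$ is its last element, then $i<k$; condition 3 gives $z_i<z_{i+1}$, and (↓) gives $z_{i-1},\dots,z_0$. If it is empty, then $p_0\in N$ and we start with $z_0=h(p_0)$. Now continue upwards: within $N$ and from $N$ to $\mathsf E$ use 3, where $\mathrm{rep}$ of an element of $N$ is a singleton, so the point already chosen is the one that 3 speaks about; within $\mathsf E$ use (↑).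

**Step 8: $X'$ is a model.** Forward axioms: points of $U$ and $X$ keep their old witnesses, points of $N$ got theirs by forward steps. Let $(A\Rightarrow B)\in\mathcal A$. If $u\not<v$, then $\mathcal W(u,v)=\varnothing$, so let $u<v$.

If $u,v\in U$, or $u,v\in X$, then by (5) all chains from $u$ to $v$ stay in $U$, respectively in $X$, where the relation is the old one; the axiom holds because $U$ and $X$ are models.

Otherwise $(u,v)\in(\mathsf D\cup N)\times(N\cup\mathsf E)$ by 1, 2, (5). If $\alpha\in\mathcal W_{X'}(u,v)\cap A$, then by Step 7 $\alpha\in\mathcal W_Z(z,z')$ for some $z\in\mathrm{rep}(u)$, $z'\in\mathrm{rep}(v)$. As $Z$ is a model, there is $\beta\in\mathcal W_Z(z,z')\cap B$. The triple $(u,v,\beta)$ was a task, so $\beta\in\mathcal W_{X'}(u,v)$.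

Finally $a<b$ by condition 1. $\square$

Note that the new points added between the same $u$ and $v$ by two different chain steps are incomparable when they are added, and remain so; $X'$ is in general far from linear even if $U,X,Z$ are.

## Maximal pairs, and why there are finitely many

Let $\mathcal S=\{(p(x),f(x)):x\text{ a point of a model}\}$, ordered componentwise: $(P,F)\le(P',F')$ iff $P\subseteq P'$ and $F\subseteq F'$. By the Löwenheim–Skolem theorem, every element of $\mathcal S$ is realized in a countable model, and it is also realized in an $\omega$-saturated one.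

The set $\mathcal S$ may be infinite. Let $\Lambda=\{\ell\}$ and $\mathcal A=\varnothing$. With one label, $s\sqsubseteq s'$ iff $s$ has at most the depth of $s'$ (send $s$ level by level into a longest branch of $s'$). So $p(x)$ is determined by the supremum, in $\{1,2,\dots,\infty\}$, of the sizes of the chains $x_1<\dots<x_k=x$, and $f(x)$ dually; here repetitions of points count. All pairs occur, so $\mathcal S$ is infinite. But it has a single maximal element $(\infty,\infty)$, that is, $(Tr,Tr)$, realized for instance by one reflexive point.

**Lemma 11.** (a) If for each finite $D\subseteq Tr$ some element of $\mathcal S$ agrees with $(P,F)$ on $D$ in both components, then $(P,F)\in\mathcal S$. (b) Every element of $\mathcal S$ lies below a maximal element of $\mathcal S$.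

*Proof.* (a) Add a constant $c$. The theory of models together with $s\in p(c)$ for $s\in P$, $s\notin p(c)$ for $s\notin P$, and the same for $f$ and $F$, is finitely satisfiable by assumption; use compactness. (b) The union of a nonempty chain in $\mathcal S$ agrees, on each finite set of trees, with some member of the chain; so it is in $\mathcal S$ by (a). Apply Zorn's lemma. $\square$

Let $\Theta$ be the set of maximal elements of $\mathcal S$. For $\theta\in\Theta$ write $\theta=(p_\theta,f_\theta)$, and let $\lambda(\theta)$ be the label of the points that realize $\theta$.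

**Lemma 12.** $\Theta$ is finite.

*Proof.* Suppose not. Take pairwise distinct $\theta_1,\theta_2,\dots\in\Theta$. Since $Tr$ is countable, a diagonal argument gives a subsequence such that for each $s\in Tr$ the truth values of $s\in p_{\theta_i}$ and $s\in f_{\theta_i}$ are eventually constant. Let $(p_\infty,f_\infty)$ be the limit; it is in $\mathcal S$ by Lemma 11(a). The set $Tr\setminus p_\infty$ is closed upwards under $\sqsubseteq$, so by Lemma 8 there is a finite $K\subseteq Tr\setminus p_\infty$ with every element of $Tr\setminus p_\infty$ above some $k\in K$. For large $i$ we have $K\cap p_{\theta_i}=\varnothing$, and as $p_{\theta_i}$ is closed downwards, $p_{\theta_i}\subseteq p_\infty$. In the same way $f_{\theta_i}\subseteq f_\infty$ for large $i$. By maximality $\theta_i=(p_\infty,f_\infty)$ for all large $i$, a contradiction. $\square$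

So $\Theta$ is a finite set with labels, and we want to make it a model.

## The order on maximal pairs

Which relation should we take? A natural choice is "some $u<v$ realize $\theta$ and $\theta'$". Then transitivity is a problem: from $u<v$ and $v'<w$ with $v,v'$ both realizing $\theta'$, Lemma 9(b) gives, in a saturated model, a point $u'<v'$ with $p_\theta\subseteq p(u')$, but nothing about $f(u')$. So we ask only for what can be copied: the past of the lower point and the future of the upper point.

**Definition.** For $\theta,\theta'\in\Theta$ let $\theta\triangleleft\theta'$ if in some model there are $u<v$ with $p_\theta\subseteq p(u)$ and $f_{\theta'}\subseteq f(v)$.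

Example: let $\Lambda=\{\alpha,\beta\}$ with axioms $(\{\alpha\alpha,\beta\beta,\beta\alpha\}\Rightarrow\varnothing)$ and $(\alpha;\{\beta\})$. In a model every $\alpha$-point has $\beta$-points above it and nothing else is related. All $\alpha$-points have the same pair: $p=\{\alpha\}$ and $f$ the trees with root $\alpha$ and any number of leaves $\beta$. A $\beta$-point has $f=\{\beta\}$, and $p$ is $\{\beta\}$ if nothing is below it, and otherwise the trees with root $\beta$ and any number of leaves $\alpha$. The first of these is not maximal. So $\Theta=\{\theta_\alpha,\theta_\beta\}$, and $\triangleleft$ is just $\theta_\alpha\triangleleft\theta_\beta$: nothing lies above a $\beta$-point, and no $\alpha$-point lies above any point.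

The definition says nothing about $p(v)$. The key lemma recovers it from gluing and maximality.

**Lemma 13.** If $\theta\triangleleft\theta'$, then $\lambda(\theta')[s]\in p_{\theta'}$ for all $s\in p_\theta$.

*Proof.* Let $u<v$ be witnesses in a model $Z$; passing to an elementary extension, which does not change $p(u)$ and $f(v)$, we may take $Z$ $\omega$-saturated. Let $\theta$ be realized by $a$ in a countable model $U$, and $\theta'$ by $b$ in a countable model $X$, with $U\cap X=\varnothing$ (take copies). Then $p_U(a)=p_\theta\subseteq p(u)$ and $f_X(b)=f_{\theta'}\subseteq f(v)$, so Lemma 10 with $a_*=u$, $b_*=v$ gives a model $X'$ extending both, with $a<b$. Since $<$ and labels are extended, $p_{X'}(b)\supseteq p_{\theta'}$ and $f_{X'}(b)\supseteq f_{\theta'}$. As $\theta'$ is maximal in $\mathcal S$, $p_{X'}(b)=p_{\theta'}$. Now let $s\in p_\theta=p_U(a)$. Then $s\in p_{X'}(a)$, and $a<b$ gives $\lambda(\theta')[s]\in p_{X'}(b)=p_{\theta'}$. $\square$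

With this, chains in $\Theta$ lift to chains in models; this is what failed for filtrations.

**Lemma 14.** If $\theta_0\triangleleft\theta_1\triangleleft\dots\triangleleft\theta_k$, $k\ge1$, then in some model there is a chain $v_0<\dots<v_k$ with $\lambda(v_i)=\lambda(\theta_i)$, $p_{\theta_0}\subseteq p(v_0)$ and $f_{\theta_k}\subseteq f(v_k)$.

*Proof.* Take an $\omega$-saturated model with $v_{k-1}<v_k$ witnessing $\theta_{k-1}\triangleleft\theta_k$. We go down. Suppose $v_i$ is found with $p_{\theta_i}\subseteq p(v_i)$, $1\le i\le k-1$. By Lemma 13, $\lambda(v_i)[s]=\lambda(\theta_i)[s]\in p_{\theta_i}\subseteq p(v_i)$ for all $s\in p_{\theta_{i-1}}$. By Lemma 9(a), applied to a point realizing $\theta_{i-1}$, there is $v_{i-1}<v_i$ with $p_{\theta_{i-1}}\subseteq p(v_{i-1})$. The labels agree because of the inclusions. $\square$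

Conversely, chains of models descend to $\Theta$ with prescribed ends.

**Lemma 15.** (a) Let $w<w'$ in a model, $\theta,\theta'\in\Theta$, $p_\theta\subseteq p(w)$ and $(p(w'),f(w'))\le\theta'$. Then $\theta\triangleleft\theta'$ and $\lambda(\theta')=\lambda(w')$.

(b) Let $w_0<\dots<w_k$, $k\ge1$, be a chain in a model, $\theta,\theta'\in\Theta$, $p_\theta\subseteq p(w_0)$, $f_{\theta'}\subseteq f(w_k)$. Then there are $\theta=\theta_0\triangleleft\theta_1\triangleleft\dots\triangleleft\theta_k=\theta'$ with $\lambda(\theta_i)=\lambda(w_i)$.

*Proof.* (a) Realize $\theta'$ by a point $w^*$ of an $\omega$-saturated model; $\lambda(w^*)=\lambda(w')$. For $s\in p_\theta\subseteq p(w)$ we have $\lambda(w^*)[s]=\lambda(w')[s]\in p(w')\subseteq p(w^*)$. By Lemma 9(a) there is $u<w^*$ with $p_\theta\subseteq p(u)$. As $f(w^*)=f_{\theta'}$, the pair $u<w^*$ witnesses $\theta\triangleleft\theta'$.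

(b) Induction on $k$. For $k=1$ this is the definition of $\triangleleft$, and labels agree because of the inclusions. Let $k\ge2$. Choose $\theta_1\in\Theta$ with $\theta_1\ge(p(w_1),f(w_1))$ by Lemma 11(b). By (a), $\theta\triangleleft\theta_1$ and $\lambda(\theta_1)=\lambda(w_1)$. Realize $\theta_1$ by a point $w_1^*$ of an $\omega$-saturated model. Since $f(w_1)\subseteq f_{\theta_1}=f(w_1^*)$, repeated use of Lemma 9(b) gives a chain $w_1^*<w_2^*<\dots<w_k^*$ with $f(w_i)\subseteq f(w_i^*)$. Then $\lambda(w_i^*)=\lambda(w_i)$, $p_{\theta_1}=p(w_1^*)$ and $f_{\theta'}\subseteq f(w_k)\subseteq f(w_k^*)$. Apply the induction hypothesis to this chain, which has $k-1$ steps, and to the pair $\theta_1,\theta'$. $\square$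

## The finite model $(\Theta,\triangleleft,\lambda)$

*Proof of Theorem 5.* Let $Y=(\Theta,\triangleleft,\lambda)$. It is finite by Lemma 12. We check, in turn, that it is a $\Lambda$-order, that it satisfies both kinds of axioms, and that it contains the label $\ell_0$.

**Transitivity.** Let $\theta\triangleleft\theta'\triangleleft\theta''$. Lemma 14 gives $v_0<v_1<v_2$ in a model with $p_\theta\subseteq p(v_0)$ and $f_{\theta''}\subseteq f(v_2)$. As $v_0<v_2$, we have $\theta\triangleleft\theta''$.

**Chain axioms.** Let $(A\Rightarrow B)\in\mathcal A$ and let $\alpha\in A$ be read on a chain from $\theta$ to $\theta'$ in $Y$. By Lemma 14 some model has a chain $v_0<\dots<v_k$ with word $\alpha$, $p_\theta\subseteq p(v_0)$ and $f_{\theta'}\subseteq f(v_k)$. In this model the axiom holds, so some $\beta\in B$ is read on a chain from $v_0$ to $v_k$. By Lemma 15(b), $\beta$ is read on a chain from $\theta$ to $\theta'$ in $Y$.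

**Forward axioms.** Let $(\ell;E)\in\mathcal A$ and $\lambda(\theta)=\ell$. Let $x$ realize $\theta$ in some model. There is $y>x$ with $\lambda(y)\in E$. Choose $\theta'\in\Theta$ with $\theta'\ge(p(y),f(y))$. Lemma 15(a) gives $\theta\triangleleft\theta'$ and $\lambda(\theta')=\lambda(y)\in E$.

**The label $\ell_0$.** By hypothesis some model has a point $x$ with $\lambda(x)=\ell_0$. By Lemma 11(b) there is $\theta\in\Theta$ with $\theta\ge(p(x),f(x))$, and $\lambda(\theta)=\ell_0$.

So $Y$ is a finite model of $\mathcal A$ with an element labelled $\ell_0$. This proves Theorem 5, and with it Propositions 6 and 7 and Theorems 3, 1 and 2. $\square$
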